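\title{Dense orbits of the spherical braid group on six-point configurations of Euler class zero}

\begin{abstract}
Sextuples of points of the hyperbolic plane whose half-turns have product $1$ parametrize the representations in $\mathrm{PSL}_2(\mathbb R)$ of the orbifold fundamental group of the sphere with six cone points of order $2$ that kill no generator. The spherical braid group $B_6(S^2)$ acts on the space of such sextuples up to isometry. We prove that, on the part where the underlying representation of the genus $2$ surface group has Euler class $0$, an orbit is dense if and only if the representation is non-elementary and non-discrete, and we list the discrete representations. An orbit is dense as soon as the product of the first three half-turns is a rotation of infinite order at one of its points; if this never happens, a Euclidean algorithm in the hyperbolic plane forces the group to be generated by the half-turns at the midpoints of the sides of an explicit triangle.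
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

For $x\in\mathbb H^2$ let $s_x\in\mathrm{PSL}_2(\mathbb R)$ be the \emph{half-turn} about $x$, that is, the rotation of angle $\pi$. Every element of order $2$ of $\mathrm{PSL}_2(\mathbb R)$ is a half-turn, and $x\mapsto s_x$ identifies $\mathbb H^2$ with the set of elements of trace $0$. Let
\[
\widetilde{\mathcal X}=\{(x_1,\dots,x_6)\in(\mathbb H^2)^6 : s_{x_6}\cdots s_{x_1}=1\},\qquad \mathcal X=\widetilde{\mathcal X}/\mathrm{PSL}_2(\mathbb R),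
\]
the quotient being taken for the diagonal action. Let
\[
\Gamma_o=\langle c_1,\dots,c_6\mid c_1^2=\dots=c_6^2=c_6c_5\cdots c_1=1\rangle
\]
be the orbifold fundamental group of the sphere with six cone points of order $2$. The formula $\rho(c_i)=s_{x_i}$ identifies the points of $\mathcal X$ with the conjugacy classes $[\rho]$ of representations $\rho\colon\Gamma_o\to\mathrm{PSL}_2(\mathbb R)$ that kill no $c_i$. The orbifold is the quotient of the closed surface $\Sigma$ of genus $2$ by the hyperelliptic involution, so $\Gamma=\pi_1(\Sigma)$ is a subgroup of index $2$ of $\Gamma_o$. The restriction $\rho|_\Gamma$ has an Euler class $e(\rho|_\Gamma)\in\mathbb Z$, the obstruction to lifting it to the universal cover $\widetilde{\mathrm{PSL}_2(\mathbb R)}$; it is locally constant on $\mathcal X$. We study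
\[
\mathcal X_0=\{[\rho]\in\mathcal X: e(\rho|_\Gamma)=0\}.
\]

For $i\in\{1,\dots,6\}$, with cyclic indices, the \emph{leapfrog move} $L_i$ replaces $x_i$ by $x_{i+1}$ and $x_{i+1}$ by $s_{x_{i+1}}(x_i)$, and leaves the other four points unchanged. It preserves $\widetilde{\mathcal X}$ and commutes with isometries, so it acts on $\mathcal X$. The spherical braid group $B_6(S^2)$ acts on $\mathcal X$ by precomposition, through the mapping class group of the sphere with six marked points, and its standard generators act by leapfrog moves. Thus $B_6(S^2)\cdot[\rho]$ is the orbit of $[\rho]$ under the group $\mathcal B=\langle L_1,\dots,L_6\rangle$. The action preserves the Euler class, hence $\mathcal X_0$.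

A representation is \emph{elementary} if its image fixes a point of $\mathbb H^2\cup\partial\mathbb H^2$ or preserves a pair of points of $\partial\mathbb H^2$, and \emph{discrete} if its image is a discrete subgroup of $\mathrm{PSL}_2(\mathbb R)$. The following theorem proves a conjecture posed in the paper \cite{MW} of March\'e and Wolff.

\begin{theorem}\label{thm:main}
If $[\rho]\in\mathcal X_0$ and $\rho$ is non-elementary and non-discrete, then $B_6(S^2)\cdot[\rho]$ is dense in $\mathcal X_0$.
\end{theorem}

The proof also describes the exceptions. For $a,b,c\in\mathbb H^2$ let $\det(a,b,c)$ be the determinant of the three points as vectors of the hyperboloid model (Section~\ref{sec:three}). Its absolute value is $\sinh d(a,b)\,\sinh\operatorname{dist}(c,ab)$, where $ab$ is the line through $a$ and $b$, and it is also half the absolute value of the trace of $s_cs_bs_a$.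

\begin{theorem}\label{thm:sharp}
For $[\rho]\in\mathcal X_0$, the orbit $B_6(S^2)\cdot[\rho]$ is dense in $\mathcal X_0$ if and only if $\rho$ is non-elementary and non-discrete. For non-elementary $[\rho]\in\mathcal X_0$ the following are equivalent:
\begin{enumerate}
\item[(1)] the orbit is not dense;
\item[(2)] $\rho$ is discrete;
\item[(3)] for every sextuple in the orbit, $s_{x_3}s_{x_2}s_{x_1}$ is not elliptic of infinite order;
\item[(4)] the orbit contains a class $[(a,a,b,b,c,c)]$, with $a,b,c$ not collinear, such that either $|\det(a,b,c)|\ge1$, or $a,b,c$ are the midpoints of the sides of a hyperbolic triangle which has angle sum $\frac{2\pi}q$ with $q\ge3$, or angles $(\frac{2\pi}q,\frac\pi q,\frac\pi q)$ with $q\ge5$ odd, or angles $(\frac{2\pi}q,\frac{2\pi}q,\frac{2\pi}q)$ with $q\ge7$ and $3\nmid q$.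
\end{enumerate}
Moreover, for every $[\rho]\in\mathcal X_0$ some sextuple in the orbit has $|\det(x_1,x_2,x_3)|<1$.
\end{theorem}

\subsection{The two obstructions}

The function $|t|=|\det(x_1,x_2,x_3)|$ is continuous on $\mathcal X_0$ and takes every value in $[0,\infty)$, already on the sextuples $(x_1,x_2,x_3,x_3,x_2,x_1)$. Let $\mathcal T$ be the set of its values on an orbit. If the orbit is dense, then $\mathcal T$ is dense in $[0,\infty)$. This fails in two ways. For an elementary representation the six points are collinear and $\mathcal T=\{0\}$. For a discrete one, each value $\cos\eta\in\mathcal T\cap(0,1)$ comes from a rotation of angle $2\eta$ in the image; these rotations have finite and bounded order, so $\mathcal T\cap(0,1)$ is finite. A non-elementary, non-discrete representation presents neither obstruction, and one is led to guess that its orbit is dense. The guess is not automatic: a non-discrete group may contain rotations of infinite order without any of them being of the special form $s_{x_3}s_{x_2}s_{x_1}$ for a sextuple of the orbit. The equivalence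 of (2) and (3) in Theorem~\ref{thm:sharp} says that this does not happen.

\subsection{The method}

Cut a sextuple into the triples $X=(x_1,x_2,x_3)$ and $Y=(x_6,x_5,x_4)$. The defining relation says that both triples have the same product $h=s_{x_3}s_{x_2}s_{x_1}=s_{x_4}s_{x_5}s_{x_6}$, and a full twist of the first three strands replaces $X$ by $hX$ and fixes $Y$. If $h$ is a rotation of infinite order about a point $o$, the closure of the orbit contains the whole circle of sextuples $(RX;Y)$, where $R$ runs over the rotations about $o$. The proof has three steps.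

\emph{Step A} (Sections~\ref{sec:moves}--\ref{sec:A}). If no rotation of infinite order appears, $\mathcal T\cap(0,1)$ is finite. Suppose that it is not empty, so that $\mathcal T$ has a smallest positive element, attained at some $(X;Y)$. The determinants formed by two points of $X$ and one point of $Y$ also belong to $\mathcal T$. A covering lemma (Lemma~\ref{lem:key}) shows that one of them is positive and smaller, unless $X$ and $Y$ share a point. This forces $Y=X$ and then determines the triangle in (4). The idea is visible in dimension one, in Lemmas~\ref{lem:shared} and~\ref{lem:collinear}, which the reader may want to look at first.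

\emph{Step B} (Section~\ref{sec:B}). If one rotation of infinite order appears, then along its circle other determinants vary, so they produce new rotations of infinite order and new circles. We show that the circles sweep out an open set.

\emph{Step C} (Section~\ref{sec:end}). By Step A the classes to which Step B does not apply lie in a countable union of images of manifolds of dimension at most $4$ inside a connected $6$-manifold. Such a set does not separate, and this upgrades ``nonempty interior'' to ``everything''.

The hypotheses ``non-elementary'' and ``non-discrete'' enter only through Step A. The hypothesis on the Euler class is what makes $h$ elliptic somewhere on each orbit; see Remark~\ref{rem:euler}.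

\section{Products of three half-turns}\label{sec:three}

\subsection{The hyperboloid model in $\mathfrak{sl}_2(\mathbb R)$}

We identify real numbers with scalar matrices. For $x,y,z\in\mathfrak{sl}_2(\mathbb R)$ put
\[
\langle x,y\rangle=\tfrac12\operatorname{tr}(xy),\qquad x\times y=\tfrac12[x,y],\qquad \det(x,y,z)=\langle x\times y,z\rangle=\tfrac12\operatorname{tr}(xyz).
\]
The Cayley--Hamilton theorem gives $x^2=\langle x,x\rangle$, hence $xy+yx=2\langle x,y\rangle$ and $xy=\langle x,y\rangle+x\times y$. The form $\det$ is trilinear and alternating. From $xyz-yzx=(xy+yx)z-y(xz+zx)$ we get the first identity below, and the second follows by writing its left side as $\langle y\times(z\times w),x\rangle$: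
\begin{equation}\label{eq:cross}
x\times(y\times z)=\langle x,y\rangle z-\langle x,z\rangle y,\qquad
\langle x\times y,z\times w\rangle=\langle x,w\rangle\langle y,z\rangle-\langle x,z\rangle\langle y,w\rangle .
\end{equation}
The matrices $\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ are orthogonal of squares $1,1,-1$ and have $\det=-1$. So $\langle\,,\rangle$ has signature $(2,1)$, and the Gram determinant of any three vectors $x,y,z$ is $-\det(x,y,z)^2$.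

A vector $v\ne0$ is \emph{timelike}, \emph{null} or \emph{spacelike} according as $\langle v,v\rangle$ is negative, zero or positive. We take for $\mathbb H^2$ one sheet of $\{\langle x,x\rangle=-1\}$ and call \emph{future} the timelike and null vectors on its side; these are the ones with $\langle v,x\rangle<0$ for $x\in\mathbb H^2$. Then $\cosh d(x,y)=-\langle x,y\rangle$; lines are the intersections of $\mathbb H^2$ with planes $n^\perp$, $n$ spacelike; and $|\langle n,z\rangle|=\sinh\operatorname{dist}(z,n^\perp)$ if $\langle n,n\rangle=1$. The group $\mathrm{PSL}_2(\mathbb R)$ acts by conjugation as $\mathrm{SO}_0(2,1)$, the group of orientation-preserving isometries. A point $x\in\mathbb H^2$ is itself a matrix of $\mathrm{SL}_2(\mathbb R)$ with $x^2=-1$, and it is a lift of $s_x$: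
\[
s_x(y)=xyx^{-1}=2\cosh d(x,y)\,x-y\qquad(y\in\mathbb H^2).
\]
On $\mathfrak{sl}_2(\mathbb R)$, $s_x$ is $+1$ on $\mathbb Rx$ and $-1$ on $x^\perp$. By \eqref{eq:cross}, $x\times y$ is orthogonal to $x$ and $y$ and has square $\sinh^2d(x,y)$, so
\begin{equation}\label{eq:detgeo}
|\det(x,y,z)|=\sinh d(x,y)\,\sinh\operatorname{dist}(z,xy),
\end{equation}
which vanishes exactly when $x,y,z$ are collinear. Juxtaposition of elements of $\mathfrak{sl}_2(\mathbb R)$ means the matrix product; an isometry written in front of a point, as in $s_xy$, means the action.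

For $o\in\mathbb H^2$ the plane $o^\perp$ is positive definite and its elements anticommute with $o$. The map $p\mapsto op$ preserves $o^\perp$, has square $-1$, and is an isometry because $(op)^2=-o^2p^2=p^2$. We use it to regard $o^\perp$ as a complex line, with $\langle p,p'\rangle=\operatorname{Re}(\bar pp')$ in a unitary coordinate. The matrix $R=\exp(\theta o/2)=\cos\frac\theta2+\sin\frac\theta2\,o$ satisfies $RpR^{-1}=R^2p=e^{i\theta}p$: it is the rotation of angle $\theta$ about $o$.

\subsection{The invariants of a triple}

For $X=(x_1,x_2,x_3)\in(\mathbb H^2)^3$ let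
\[
A_1=\cosh d(x_2,x_3),\qquad A_2=\cosh d(x_1,x_3),\qquad A_3=\cosh d(x_1,x_2)
\]
be the \emph{values} of $X$, and let $\Pi(X)=x_3x_2x_1\in\mathrm{SL}_2(\mathbb R)$, a lift of $h=s_{x_3}s_{x_2}s_{x_1}$. Expanding $x_3(-A_3+x_2\times x_1)$ with \eqref{eq:cross} gives
\begin{equation}\label{eq:tw}
\Pi(X)=-(t+w),\qquad t=\det(x_1,x_2,x_3),\qquad w=A_1x_1-A_2x_2+A_3x_3 .
\end{equation}
The determinant of the matrix $t+w$ is $t^2-\langle w,w\rangle=1$, and the Gram determinant of $X$ is $-t^2$. Therefore
\begin{equation}\label{eq:markov}
\langle w,w\rangle=t^2-1,\qquad t^2=1+2A_1A_2A_3-A_1^2-A_2^2-A_3^2=(A_1^2-1)(A_3^2-1)-(A_2-A_1A_3)^2,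
\end{equation}
and the last expression may be written with the indices permuted. The isometry $h$ fixes $w$, so it preserves the \emph{height} $V(z)=-\langle w,z\rangle$. From \eqref{eq:tw},
\begin{equation}\label{eq:heights}
V(x_1)=A_1,\qquad V(x_3)=A_3,\qquad V(x_2)=E:=2A_1A_3-A_2 .
\end{equation}
Since $V(x_1)>0$, we have $w\neq0$, so $h\ne1$; and $w$ is future timelike if $|t|<1$, future null if $|t|=1$, spacelike if $|t|>1$. If $|t|<1$, write $t=\cos\eta$ with $0<\eta<\pi$ and $w=\sin\eta\;o$ with $o\in\mathbb H^2$; then $\Pi(X)=-\exp(\eta o)$ and $h$ is the rotation of angle $2\eta$ about $o$. We call a real number $t$ \emph{irrational} if $0<|t|<1$ and $\arccos|t|\notin\pi\mathbb Q$. Thus $t$ is irrational exactly when $h$ is elliptic of infinite order, and all but countably many numbers in $(0,1)$ are irrational.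

When $0<|t|<1$, the number $t$ has a simple geometric meaning.

\begin{lemma}\label{lem:mid}
Let $X$ be a triple that is not collinear.
\begin{enumerate}
\item[(a)] If $|t|<1$, let $o$ be the fixed point of $h$, $P_1=s_{x_1}o$ and $P_2=s_{x_2}P_1$. Then $\Delta(X)=oP_1P_2$ is a nondegenerate triangle, and $x_1,x_2,x_3$ are the midpoints of its sides $oP_1$, $P_1P_2$, $P_2o$.
\item[(b)] Let $x_1,x_2,x_3$ be the midpoints of the sides $oP_1$, $P_1P_2$, $P_2o$ of a nondegenerate triangle $\Delta$ with angle sum $\Theta\in(0,\pi)$. The triangles $\Delta$, $s_{x_3}\Delta$, $s_{x_3}s_{x_2}\Delta$ fit consecutively around $o$; their angles at $o$ are the angles of $\Delta$ at $o$, $P_2$, $P_1$; and the four rays from $o$ that bound them contain $x_1$, $x_3$, $s_{x_3}x_2$, $hx_1$. Consequently $h$ is a rotation about $o$ of angle $\pm\Theta$, and $|t|=\cos\frac\Theta2$.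
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_{x_3}P_2=ho=o$. A half-turn that exchanges two points has their midpoint as its center. If $o,P_1,P_2$ were on a line, so would be the three midpoints.

(b) See Figure~\ref{fig:fan}. The half-turn about the midpoint of a side maps $\Delta$ to a triangle on the other side of that side. So $s_{x_3}\Delta$ is adjacent to $\Delta$ along $oP_2$; its vertex $o$ is the image of $P_2$, and its second side at $o$ is $s_{x_3}(P_2P_1)$, with midpoint $s_{x_3}x_2$. Since $s_{x_2}\Delta$ is adjacent to $\Delta$ along $P_1P_2$, the triangle $s_{x_3}s_{x_2}\Delta$ is adjacent to $s_{x_3}\Delta$ along $s_{x_3}(P_1P_2)$; its vertex $o$ is the image of $P_1$, and its second side at $o$ is $s_{x_3}s_{x_2}(P_1o)=h(oP_1)$, with midpoint $hx_1$. Thus $h$ fixes $o$ and turns the ray $oP_1$ by $\Theta$. A rotation of angle $\pm\Theta$ has trace $\pm2\cos\frac\Theta2$.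
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0)--(0:3.4) (0,0)--(45:4.2) (0,0)--(80:3.8) (0,0)--(130:3.4);
\draw (0:3.4) to[bend left=18] node[circle,fill,inner sep=1.2pt,label=right:$x_2$]{} (45:4.2);
\draw (45:4.2) to[bend left=18] (80:3.8);
\draw (80:3.8) to[bend left=18] (130:3.4);
\fill (0:1.7) circle (1.6pt) node[below]{$x_1$};
\fill (45:2.1) circle (1.6pt) node[right]{$x_3$};
\fill (80:1.9) circle (1.6pt) node[left]{$s_{x_3}x_2$};
\fill (130:1.7) circle (1.6pt) node[left]{$hx_1$};
\node[below] at (0,0) {$o$};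
\node[right] at (0:3.4) {$P_1$};
\node[right] at (45:4.2) {$P_2$};
\node[above] at (80:3.8) {$s_{x_3}P_1$};
\node[left] at (130:3.4) {$hP_1$};
\node at (18:2.2) {$\Delta$};
\node at (63:2.9) {$s_{x_3}\Delta$};
\node at (106:2.55) {$s_{x_3}s_{x_2}\Delta$};
\end{tikzpicture}
\caption{A triangle $\Delta=oP_1P_2$ with side midpoints $x_1,x_2,x_3$, and its images under $s_{x_3}$ and $s_{x_3}s_{x_2}$ (schematic). The three angles at $o$ are the three angles of $\Delta$, so $h=s_{x_3}s_{x_2}s_{x_1}$ is the rotation about $o$ by the angle sum of $\Delta$.}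
\label{fig:fan}
\end{figure}

Since the area of $\Delta$ is $\pi-\Theta$, this reads $|t|=\sin(\frac12\operatorname{area}\Delta)$: small determinants correspond to triangles of small area.

\subsection{The discrete groups in Theorem~\ref{thm:sharp}(4)}

We use Poincar\'e's polygon theorem in two forms. Let $P$ be a compact convex polygon whose sides are paired by orientation-preserving isometries, each mapping $P$ to the other side of the image side; if the angle sum of each cycle of vertices is $2\pi/m$ for some integer $m\geq 1$, the pairings generate a discrete group. And the reflections in the sides of a triangle with angles of the form $\pi/m$ generate a discrete group.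

\begin{proposition}\label{prop:discrete}
If $a,b,c$ are as in Theorem~\ref{thm:sharp}(4), then $G=\langle s_a,s_b,s_c\rangle$ is discrete.
\end{proposition}

\begin{proof}
\emph{The case $|\det(a,b,c)|\ge1$.} Here $s_cs_bs_a\ne1$ has trace of absolute value at least $2$, so it fixes some $P_0\in\partial\mathbb H^2$. Put $P_1=s_aP_0$ and $P_2=s_bP_1$; then $s_cP_2=P_0$. A half-turn sends a boundary point to the opposite end of the line joining it to the center. So the $P_i$ are distinct, and $a,b,c$ lie on the three sides of the open ideal triangle $\Delta$ with vertices $P_0,P_1,P_2$. Let $H_a,H_b,H_c$ be the open half-planes beyond these sides. The half-turn $s_a$ exchanges the two sides of the line $P_0P_1$, so it maps $\Delta$, $H_b$ and $H_c$ into $H_a$, and the same holds for $b$ and $c$. Every $g\ne1$ in $G$ is a nonempty word in $s_a,s_b,s_c$ without two equal consecutive letters; by induction on the length it maps $\Delta$ into the half-plane of its first letter. So $g\Delta\cap\Delta=\emptyset$ for all $g\neq1$, and $G$ is discrete.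

In the other cases name the triangle $oP_1P_2$ and the midpoints $x_1,x_2,x_3$ as in Lemma~\ref{lem:mid}.

\emph{Angle sum $2\pi/q$.} Add the midpoints as vertices of angle $\pi$, and pair the two halves of each side by the half-turn. Each midpoint is a cycle of angle sum $2\pi/2$, and $o\mapsto P_1\mapsto P_2\mapsto o$ is a cycle of angle sum $2\pi/q$.

\emph{Angles $\frac{2\pi}q$ at $o$ and $\frac\pi q$ at $P_1,P_2$.} The line $ox_2$ is the axis of symmetry, so the triangle $ox_2P_1$ has angles $\frac\pi q,\frac\pi2,\frac\pi q$ at $o,x_2,P_1$. It is isosceles with apex $x_2$, so its median $x_2x_1$ is perpendicular to $oP_1$ and bisects the right angle. The triangle $ox_1x_2$ has angles $\frac\pi q,\frac\pi2,\frac\pi4$. Its reflection group contains $s_{x_1}$ (the product of the two reflections at $x_1$), $s_{x_2}$ (the square of the product of the two reflections at $x_2$) and $s_{x_3}$ (the conjugate of $s_{x_1}$ by the reflection in $ox_2$).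

\emph{Three angles $\frac{2\pi}q$.} The triangle is equilateral; let $z_0$ be its center. The triangle $ox_1z_0$ has angles $\frac\pi q,\frac\pi2,\frac\pi3$. Its reflection group contains $s_{x_1}$ and the rotation of order $3$ about $z_0$, which permutes $x_1,x_2,x_3$ cyclically.
\end{proof}

The conditions that $q$ be odd, or prime to $3$, only avoid repetition: otherwise the angle sum $4\pi/q$ or $6\pi/q$ is already of the form $2\pi/q'$.

\section{The space $\mathcal X_0$}\label{sec:space}

\subsection{The Euler class}

Let $\zeta$ be a generator of the center of $\widetilde{\mathrm{PSL}_2(\mathbb R)}$, which is the kernel of the projection to $\mathrm{PSL}_2(\mathbb R)$. Recall how the Euler class is computed. Take a cell structure on a closed oriented surface, and describe a representation of its fundamental group by assigning an element of $\mathrm{PSL}_2(\mathbb R)$ to each edge so that the product around each face is $1$. Lift each element to the universal cover. The product around an oriented face $f$ is then $\zeta^{n_f}$, and the Euler class is $\pm\sum_fn_f$,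 the sign depending only on conventions.

Half-turns have preferred lifts. Let $\tilde s_x$ be the endpoint of the lift of the path $\exp(sx)=\cos s+\sin s\;x$, $0\le s\le\frac\pi2$. Then $\tilde s_x^{\,2}$ corresponds to the loop of all rotations about $x$; it generates the center and, by continuity, does not depend on $x$. We take $\zeta=\tilde s_x^{\,2}$. In $\mathrm{SL}_2(\mathbb R)$, $\tilde s_x$ maps to $x$ and $\zeta$ to $-1$. For a sextuple in $\widetilde{\mathcal X}$ define the integer $k$ by $\tilde s_{x_6}\cdots\tilde s_{x_1}=\zeta^k$. It is locally constant, and $x_6\cdots x_1=(-1)^k$.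

\begin{lemma}\label{lem:euler}
$e(\rho|_\Gamma)=\pm(2k-6)$.
\end{lemma}

\begin{proof}
The group $\Gamma$ is torsion-free of index $2$, so it is the kernel of the map $\Gamma_o\to\mathbb Z/2$ sending each $c_i$ to $1$. The corresponding double cover of the presentation complex has two vertices $v,v'$; edges $e_i$ from $v$ to $v'$ and $e_i'$ from $v'$ to $v$ above $c_i$; two hexagons, with boundaries running through $e_1,e_2',e_3,e_4',e_5,e_6'$ and $e_1',e_2,e_3',e_4,e_5',e_6$; and, for each $i$, two bigons attached along the same loop formed by $e_i$ and $e_i'$. Discard one bigon for each $i$; the fundamental group is still $\Gamma$. Each of the $12$ edges occurs once, positively, in a hexagon and once, positively, in a bigon. At $v$, the $i$th bigon joins the start of $e_i$ to the end of $e_i'$, and a hexagon corner joins the end of $e_i'$ to the start of $e_{i+1}$; so the link of $v$ is a $12$-cycle, and the same holds at $v'$ with $e_i,e_i'$ exchanged. The complex is therefore a closed surface with $\chi=2-12+8=-2$, oriented by taking the hexagons positively and the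 bigons negatively. Assign $\tilde s_{x_i}$ to $e_i$ and $e_i'$. Each hexagon contributes $k$ and each bigon $-1$.
\end{proof}

So $e=0$ means $k=3$, and then $x_6\cdots x_1=-1$. As $x^{-1}=-x$ for $x\in\mathbb H^2$, the last equation is equivalent to $x_3x_2x_1=x_4x_5x_6$. Write a sextuple as $(X;Y)$ with
\[
X=(x_1,x_2,x_3),\qquad Y=(y_1,y_2,y_3)=(x_6,x_5,x_4),
\]
and let $\mathcal S$ be the set of sextuples with $\Pi(X)=\Pi(Y)$. For $(X;Y)\in\mathcal S$ the two triples have the same $t$, $w$, $h$ and $V$. We denote by $B_1,B_2,B_3$ the values of $Y$. A priori $\mathcal S$ is the set where $k$ is odd; connectedness shows that only $k=3$ occurs.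

\subsection{Connectedness}

We first record the collinear triples. On a line with arclength coordinate, the half-turn about the point $\sigma$ acts by $u\mapsto2\sigma-u$. If $X$ lies on the line, with coordinates $\sigma_1,\sigma_2,\sigma_3$, then $h$ acts by $u\mapsto2(\sigma_1-\sigma_2+\sigma_3)-u$. On the other hand $t=0$, so $w=o\in\mathbb H^2$, $\Pi(X)=-o$ and $h=s_o$. Hence $o$ is the point of the line with coordinate $\sigma_1-\sigma_2+\sigma_3$. Consequently:
\begin{equation}\label{eq:collinear}
\begin{array}{l}\text{the triples with $\Pi(X)=-o$ are those on a line through $o$ whose coordinates,}\\ \text{centered at $o$, have the form $(\sigma_1,\sigma_1+\sigma_3,\sigma_3)$.}\end{array}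
\end{equation}
The only constant triple among them is $(o,o,o)$.

\begin{proposition}\label{prop:conn}
Let $\mathcal S^*\subset\mathcal S$ be the complement of the sextuples with six equal points. Then $\mathcal S^*$ is a connected $9$-manifold, dense in $\mathcal S$; $\mathcal X_0=\mathcal S/\mathrm{PSL}_2(\mathbb R)$; and $M=\mathcal S^*/\mathrm{PSL}_2(\mathbb R)$ is a connected smooth $6$-manifold, equal to $\mathcal X_0$ minus one point and dense in $\mathcal X_0$. The elementary classes in $\mathcal X_0$ are those of the collinear sextuples.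
\end{proposition}

\begin{proof}
Let $\mathcal N$ be the set of nonconstant triples; it is connected, as the complement of a submanifold of codimension $4$ in $(\mathbb H^2)^3$.

\emph{$\Pi$ is a submersion on $\mathcal N$.} The map $\dot x\mapsto\dot xx^{-1}$ is an isomorphism from $T_x\mathbb H^2=x^\perp$ onto $x^\perp$, and
\[
\dot\Pi\,\Pi^{-1}=\dot x_3x_3^{-1}+s_{x_3}(\dot x_2x_2^{-1})+s_{x_3}s_{x_2}(\dot x_1x_1^{-1}).
\]
A vector orthogonal to all of these lies in $\mathbb Rx_3$; being fixed by $s_{x_3}$, it then lies in $\mathbb Rx_2$, and then in $\mathbb Rx_1$. On $\mathcal N$ it is zero.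

\emph{The fibers of $\Pi|_{\mathcal N}$ are connected.} Let $-(t+w_0)$ be in the image. If $t=0$, the fiber is by \eqref{eq:collinear} a continuous image of $(\mathbb R^2\setminus0)\times S^1$. Let $t\ne0$, so that all values exceed $1$. Let $\mathcal A$ be the set of $(A_1,A_2,A_3)\in(1,\infty)^3$ satisfying \eqref{eq:markov}. It consists of the two graphs
\[
A_2=A_1A_3\pm\sqrt{(A_1^2-1)(A_3^2-1)-t^2}
\]
over the connected domain $\{A_1,A_3>1,\ (A_1^2-1)(A_3^2-1)\ge t^2\}$; both roots exceed $1$ because $(A_1A_3-1)^2-(A_1^2-1)(A_3^2-1)=(A_1-A_3)^2\ge0$. The graphs meet over the boundary of the domain, so $\mathcal A$ is connected. The candidate Gram matrix of a point of $\mathcal A$ has determinant $-t^2<0$ and a principal $2\times2$ minor $1-A_3^2<0$, hence signature $(2,1)$. So each point of $\mathcal A$ is realized by a triple with determinant $t$, unique up to the free action of $\mathrm{SO}_0(2,1)$. Placing $x_1$ at a base point, $x_2$ on a fixed ray and $x_3$ on the side prescribed by the sign of $t$ gives a continuous section $\xi$ on $\mathcal A$. The vectors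 $w(\xi(\alpha))$ and $w_0$ have square $t^2-1$ and are future if $|t|\le1$. Such vectors form a single orbit $\mathcal O$ of $\mathrm{SO}_0(2,1)$, and the stabilizers are connected: they are the one-parameter groups of rotations, of parabolic elements, or of translations along a line. The fiber is homeomorphic to $\{(\alpha,g): g\,w(\xi(\alpha))=w_0\}$, a principal $\operatorname{Stab}(w_0)$-bundle over $\mathcal A$, so it is connected.

\emph{Conclusion.} Let $\mathcal S^\circ=\mathcal S\cap(\mathcal N\times\mathcal N)$. The projection $\mathcal S^\circ\to\mathcal N$, $(X;Y)\mapsto X$, is a surjective submersion, hence open, with connected base and fibers; so $\mathcal S^\circ$ is connected. If $X=(o,o,o)$, then $X$ is a limit of nonconstant triples with the same product by \eqref{eq:collinear}, and the same holds for $Y$; if both are constant they are equal. So $\mathcal S^\circ$ is dense in $\mathcal S$, and $\mathcal S^*$ and $\mathcal S$ are connected. On constant sextuples $k=3$, so $k=3$ on $\mathcal S$, which gives $\mathcal X_0=\mathcal S/\mathrm{PSL}_2(\mathbb R)$.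 The map $(X;Y)\mapsto\Pi(X)\Pi(Y)^{-1}$ is a submersion wherever $X$ or $Y$ is nonconstant, so $\mathcal S^*$ is a manifold of dimension $12-3=9$. The action on $\mathcal S^*$ is proper, as it is on $\mathbb H^2$, and free, since only the identity fixes two distinct points.

Finally, a half-turn fixes no point of $\partial\mathbb H^2$, fixes only its center in $\mathbb H^2$, and preserves a pair of boundary points exactly when its center lies on the line joining them.
\end{proof}

\begin{remark}\label{rem:euler}
Outside $\mathcal X_0$ we have $x_6\cdots x_1=+1$, hence $\Pi(X)=-\Pi(Y)$ and $w(X)=-w(Y)$. These vectors cannot both be future, so $|t|>1$ and $h$ is hyperbolic at every point of $\mathcal X\setminus\mathcal X_0$. There the circles of Step B do not exist, and the last assertion of Theorem~\ref{thm:sharp} fails.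
\end{remark}

\section{Moves, and two cases in dimension one}\label{sec:moves}

\subsection{The moves}

On positions $i,i+1$ we have $L_i(a,b)=(b,s_ba)$ and $L_i^{-1}(a,b)=(s_ab,a)$. Both preserve the matrix product $ba$, the group generated by the half-turns, and the line $ab$; the powers of $L_i$ slide the pair along this line by the multiples of $d(a,b)$. For a sextuple in $\mathcal S$, its \emph{orbit} is its orbit under $\mathcal B$ and $\mathrm{PSL}_2(\mathbb R)$, denoted by $\sim$, and $\mathcal T$ (or $\mathcal T(\rho)$) is the set of values of $|\det(x_1,x_2,x_3)|$ on the orbit.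

\begin{enumerate}
\item[(M1)] \emph{Placements.} $L_1,L_2$ act on $X$ alone and preserve $\Pi(X)$; $L_5^{-1},L_4^{-1}$ act on $Y$ by the same formulas. The triples in the $\langle L_1,L_2\rangle$-orbit of a triple are its \emph{placements}. They have the same $t,w,h,V$, and the placements of $X$ and of $Y$ can be chosen independently.
\item[(M2)] \emph{The shift.} Applying $L_2$ and then $L_1$ gives
\[
\Lambda X=(x_3,s_{x_3}x_1,s_{x_3}x_2)=s_{x_3}(x_3,x_1,x_2),\qquad \Lambda^{-1}X=(s_{x_1}x_2,s_{x_1}x_3,x_1).
\]
The values of $\Lambda X$ are $(A_3,A_1,A_2)$ and those of $\Lambda^{-1}X$ are $(A_2,A_3,A_1)$. As $\Lambda$ commutes with isometries, $\Lambda^2X=s_{x_3}s_{x_2}(x_2,x_3,x_1)$ and $\Lambda^3X=hX$. In particular $(h^kX;Y)\sim(X;Y)$ for all $k\in\mathbb Z$.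
\item[(M3)] \emph{Consecutive triples.} Applying $L_{i-1},L_i,L_{i+1}$ in turn changes $(p,a,b,c)$ into $(a,b,c,s_cs_bs_ap)$. So any triple at positions $i,i+1,i+2$ with $1\le i\le4$ can be moved unchanged to positions $1,2,3$, and the absolute value of its determinant is in $\mathcal T$.
\item[(M4)] \emph{Mixed triples.} $|\det(x_i,x_j,y_3)|\in\mathcal T$ for $1\le i<j\le3$. Indeed $y_3$ is in position $4$, and positions $2,3$ are occupied by $x_2,x_3$; by $x_1,x_3$ after $L_1^{-1}$; and by $x_1,x_2$ after $L_2^{-1}$ and $L_1^{-1}$.
\item[(M5)] \emph{Pairs jump.} $L_{i+1}^{-1}$ and then $L_i^{-1}$ give $(z,z,y)\mapsto(z,s_zy,z)\mapsto(y,z,z)$. So a pair of equal consecutive points jumps over a neighbor, in either direction. In particular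
\[
(X;X)=(x_1,x_2,x_3,x_3,x_2,x_1)\sim(x_1,x_2,x_2,x_1,x_3,x_3)\sim(x_2,x_2,x_1,x_1,x_3,x_3).
\]
\item[(M6)] \emph{Symmetries.} A reflection of $\mathbb H^2$ has the form $x\mapsto-gxg^{-1}$ with $\det g=-1$; it preserves $\mathcal S$, commutes with the moves and changes the sign of $t$. The \emph{reversal} $(X;Y)\mapsto(Y;X)$ preserves $\mathcal S$ and $t$ and conjugates $L_i$ to $L_{6-i}^{-1}$. Both map orbits to orbits and preserve $\mathcal T$ and condition (4) of Theorem~\ref{thm:sharp}. So we may assume $t\geq0$ and exchange $X$ and $Y$.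
\end{enumerate}

\begin{example}
Let $a,b,c$ be the midpoints of the sides of a triangle with angle sum $\Theta\notin\pi\mathbb Q$. By (M5), $(a,a,b,b,c,c)\sim(X;X)$ with $X=(b,a,c)$, and $h$ is a rotation of angle $\pm\Theta$ by Lemma~\ref{lem:mid}. Theorem~\ref{thm:sharp} asserts that this orbit is dense, although the family of all $[(a,a,b,b,c,c)]$ has only dimension $3$ in the $6$-dimensional space $\mathcal X_0$.
\end{example}

Selberg's lemma states that a finitely generated subgroup of $\mathrm{GL}_n(\mathbb R)$ has a torsion-free subgroup of finite index, which may be taken normal by intersecting its conjugates. It provides the minimum on which Step A rests.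

\begin{lemma}\label{lem:finite}
If $\mathcal T(\rho)$ contains no irrational number, then $\mathcal T(\rho)\cap(0,1)$ is finite.
\end{lemma}

\begin{proof}
Let $N$ be the index of a torsion-free normal subgroup of $\rho(\Gamma_o)\subset\mathrm{SO}_0(2,1)$. Every element of finite order has order dividing $N$. A number $\cos\eta\in\mathcal T\cap(0,1)$ comes from a rotation of angle $\pm2\eta$ in $\rho(\Gamma_o)$, of finite order by hypothesis, so $\eta\in\frac\pi N\mathbb Z$.
\end{proof}

\subsection{A shared point}

The following lemma contains the idea of Step A: a line is tiled by intervals, and a point of the line either is an endpoint or produces a smaller determinant.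

\begin{lemma}\label{lem:shared}
Let $(X;Y)\in\mathcal S$ with $t\ne0$ and $y_3=x_3$. If $\mathcal T\cap(0,|t|)=\emptyset$, then a power of $L_5$ transforms $(X;Y)$ into $(X;X)$.
\end{lemma}

\begin{proof}
From $\Pi(X)=\Pi(Y)$ we get $x_2x_1=y_2y_1$, that is, $d(y_1,y_2)=d(x_1,x_2)=:d>0$ and $y_1\times y_2=x_1\times x_2$. So $y_1,y_2$ lie on the line $\ell=x_1x_2$. Powers of $L_5$ slide them along $\ell$ by the multiples of $d$, so we may assume $d(x_2,y_2)\le d/2$. By (M5), $(x_1,x_2,x_3,x_3,y_2,y_1)\sim(x_1,x_2,y_2,x_3,x_3,y_1)$. With $r=\operatorname{dist}(x_3,\ell)$, (M3) and \eqref{eq:detgeo} give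
\[
\mathcal T\ni\sinh d(x_2,y_2)\sinh r\le\sinh\tfrac d2\,\sinh r<\sinh d\,\sinh r=|t| .
\]
By hypothesis the left side is $0$. So $y_2=x_2$, and then $y_1=x_1$.
\end{proof}

\subsection{Two collinear halves}

When $t=0$ the moves act through $\mathrm{SL}_2(\mathbb Z)$ and the argument is the Euclidean algorithm itself.

\begin{lemma}\label{lem:collinear}
Let $[\rho]\in\mathcal X_0$ be non-elementary, with $0\in\mathcal T$ and $\mathcal T\cap(0,1)=\emptyset$. Then the orbit contains a class $[(a,a,b,b,c,c)]$ with $|\det(a,b,c)|\ge1$.
\end{lemma}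

\begin{proof}
Take $(X;Y)$ in the orbit with $t=0$ and put $o=w$. By \eqref{eq:collinear} each triple lies on a line through $o$. The six points are not collinear, so both triples are nonconstant and their lines $\ell\supset X$ and $\ell'\supset Y$ are distinct. In the coordinates of \eqref{eq:collinear},
\[
L_1(\sigma_1,\sigma_3)=(\sigma_1+\sigma_3,\sigma_3),\qquad L_2(\sigma_1,\sigma_3)=(\sigma_1,\sigma_3-\sigma_1),
\]
and these two maps generate $\mathrm{SL}_2(\mathbb Z)$. Choose a placement of $Y$ with $y_3\ne o$, so that $y_3\notin\ell$. If $\sigma_1,\sigma_3$ were linearly independent over $\mathbb Q$, the Euclidean algorithm would give placements of $X$ with $|\sigma_1|>0$ arbitrarily small, and $|\det(x_2,x_3,y_3)|=\sinh|\sigma_1|\sinh\operatorname{dist}(y_3,\ell)$ would be an element of $\mathcal T\cap(0,1)$. So they are dependent, and the algorithm terminates at a placement with $\sigma_1=0$, that is, $X=(o,a,a)$ with $a\ne o$. By reversal the same holds for $Y$, which has a placement $(o,b,b)$ with $b\ne o$. By (M4), $|\det(o,a,b)|$ is a nonzero element of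 $\mathcal T$, so it is at least $1$. By (M5), $(o,a,a,b,b,o)\sim(a,a,o,b,b,o)\sim(a,a,b,b,o,o)$.
\end{proof}

\section{The covering lemma}\label{sec:key}

Throughout this section $X$ is a triple with $t>0$; then $A_1,A_2,A_3>1$ and $X$ is a basis of $\mathfrak{sl}_2(\mathbb R)$. Write $z=\tau_1x_1-\tau_2x_2+\tau_3x_3$. By Cramer's rule
\begin{equation}\label{eq:tau}
t\,\tau_1(z)=\det(x_2,x_3,z),\qquad t\,\tau_2(z)=\det(x_1,x_3,z),\qquad t\,\tau_3(z)=\det(x_1,x_2,z),
\end{equation}
and $\tau_k(w)=A_k$ by \eqref{eq:tw}. By (M4), $t|\tau_k(y_3)|\in\mathcal T$. If $t$ is the smallest positive element of $\mathcal T$, then no $|\tau_k(y_3)|$ lies in $(0,1)$, for any placement of $X$. We want to deduce that $y_3$ is a point of some placement of $X$. The set $\{|\tau_k|<1\}$ is the strip around the line $x_ix_j$ whose boundary passes through $x_k$. Three strips do not cover the plane, so the placement of $X$ has to be adapted to $y_3$. Two coordinates locate $y_3$: its direction seen from $w$, on which $h$ acts, and its height, which $h$ preserves. The direction is controlled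 by a power of the shift. The height is controlled by making the values of both triples as small as possible and then, by reversal, letting $Y$ be the triple with the smaller minimum.

\subsection{Fans and sectors}

The \emph{direction} of $z\notin\mathbb Rw$ is its class in the plane $\mathfrak{sl}_2(\mathbb R)/\mathbb Rw$ up to positive scalars. We orient this plane by $\det(w,\cdot,\cdot)$. Let $\mathcal D$ be the set of directions of points of $\mathbb H^2\setminus\mathbb Rw$, and let
\[
\operatorname{Sec}(X)=\{z\in\mathbb H^2\setminus\mathbb Rw: z=\lambda_1x_1+\lambda_3x_3+\mu w\ \text{ with }\lambda_1,\lambda_3\ge0,\ \mu\in\mathbb R\}.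
\]
For such $z$,
\begin{equation}\label{eq:taulam}
\tau_1=\lambda_1+\mu A_1,\qquad\tau_2=\mu A_2,\qquad\tau_3=\lambda_3+\mu A_3 .
\end{equation}
Let $p_j$ be the first point of $\Lambda^jX$. By (M2) the third point of $\Lambda^jX$ is $p_{j+1}$, and $p_{j+3}=hp_j$. The sequence $(p_j)_{j\in\mathbb Z}$ is the \emph{fan} of $X$. It begins $p_0=x_1$, $p_1=x_3$, $p_2=s_{x_3}x_2$, $p_3=hx_1$; for $t<1$ these are the points on the four rays of Figure~\ref{fig:fan}, and the sectors are the angular regions at $o$ spanned by the triangles.

\begin{lemma}\label{lem:fan}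
\begin{enumerate}
\item[(a)] The map $z\mapsto(\text{direction of }z,V(z))$ is a homeomorphism from $\{z\in\mathbb H^2:V(z)\ge1\}$ onto $\mathcal D\times[1,\infty)$, and $\mathcal D$ is a circle or an open interval.
\item[(b)] The flow $\dot z=w\times z$ preserves $V$. For $v\ge1$ it is transitive on $\{V=v\}$ and turns directions positively. It runs through $\operatorname{Sec}(X)\cap\{V=v\}$ from the direction of $x_1$ to the direction of $x_3$.
\item[(c)] $\mathbb H^2\setminus\mathbb Rw=\bigcup_{j\in\mathbb Z}\operatorname{Sec}(\Lambda^jX)$.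
\end{enumerate}
\end{lemma}

\begin{proof}
We describe in each case a parameter $\phi$ on $\mathcal D$, increasing in the positive sense, on which $h$ acts by a translation. Note that $h$ preserves $w$, $V$, $\langle\,,\rangle$ and $\det$. If $t\ne1$, identify $\mathfrak{sl}_2(\mathbb R)/\mathbb Rw$ with $w^\perp$; for $z\in\mathbb H^2$,
\begin{equation}\label{eq:perp}
z=z^\perp-\frac{V(z)}{t^2-1}\,w,\qquad z^\perp\in w^\perp,\qquad\langle z^\perp,z^\perp\rangle=-1-\frac{V(z)^2}{t^2-1}.
\end{equation}

\emph{$t<1$.} Here $w=\sqrt{1-t^2}\,o$ and $V=\sqrt{1-t^2}\cosh d(o,\cdot)$, so $V\ge1$ excludes $o$. Directions are the rays from $o$, (a) is the system of polar coordinates, and $\phi$ is the angle.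

\emph{$t=1$.} Choose a null vector $w'$ with $\langle w,w'\rangle=-1$ and a unit vector $e$ orthogonal to $w,w'$. The points of $\mathbb H^2$ are $z=Vw'+ye+\frac{1+y^2}{2V}w$ with $V>0$, $y\in\mathbb R$, and the direction is given by $\phi=y/V\in\mathbb R$, the sign of $e$ being chosen according to the orientation. Modulo $w$, $h$ sends $w'$ to $w'+ce$, as it preserves $V$, and $e$ to $\pm e$, as it preserves $w^\perp$ and the form; the sign is $+$ because $h$ preserves the orientation. So $h$ translates $\phi$ by $c$.

\emph{$t>1$.} The plane $w^\perp$ has signature $(1,1)$ and meets $\mathbb H^2$ in a line $\ell$. By \eqref{eq:perp}, $z^\perp$ is timelike, and by connectedness it is future for all $z\in\mathbb H^2$; so it is a positive multiple of a point of $\ell$, the multiple being determined by $V$. Thus $\mathcal D=\ell$, with $\phi$ the arclength, and $h$ acts on $\ell$ as an orientation-preserving isometry.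

This proves (a). The flow in (b) is the action of the one-parameter group $\exp(sw/2)$, which fixes $w$, and by \eqref{eq:cross}, $\det(w,z,w\times z)=\langle w\times z,w\times z\rangle=t^2-1+V^2>0$ for $V\ge1$. The level set is a connected curve without fixed point of the flow, so it is one orbit. Next, $\det(w,x_1,x_3)=A_2t>0$, and in the same way $\det(w,p_j,p_{j+1})>0$ for all $j$. So the direction turns positively by less than a half-circle from $p_j$ to $p_{j+1}$, and $\operatorname{Sec}(\Lambda^jX)$ consists of the points with direction in the closed arc between them. This completes (b). The increments of $\phi$ from $p_j$ to $p_{j+1}$ are positive and depend only on $j$ modulo $3$, so the arcs cover $\mathcal D$.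
\end{proof}

\subsection{Reduced triples}

A triple with $t>0$ is \emph{reduced} if $A_k\le A_iA_j$ whenever $\{i,j,k\}=\{1,2,3\}$. By the law of cosines this says that the triangle $x_1x_2x_3$ has no obtuse angle. The condition is invariant under $\Lambda$.

\begin{lemma}\label{lem:reduce}
Every triple with $t>0$ has a reduced placement.
\end{lemma}

\begin{proof}
The triple $L_1^{-1}X=(2A_3x_1-x_2,x_1,x_3)$ has values $(A_2,2A_2A_3-A_1,A_3)$. Using $\Lambda$, any value $A_k$ can be replaced by $2A_iA_j-A_k$. Do this whenever $A_k=A_iA_j+q$ with $q>0$; the sum of the values decreases by $2q$. Suppose that the process never stops, and let $N$ be the initial sum. With $u_i=A_i-1$, \eqref{eq:markov} becomes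
\begin{equation}\label{eq:u}
t^2=2(u_1u_2+u_1u_3+u_2u_3)-u_1^2-u_2^2-u_3^2+2u_1u_2u_3 .
\end{equation}
The right side equals $2u_1(u_2+u_3+u_2u_3)-u_1^2-(u_2-u_3)^2\le2u_1(2N+N^2)$, and it is symmetric. So all $u_i$ remain at least $\varepsilon=t^2/(4N+2N^2)$. After a step at the index $k$, the new value $A_iA_j-q$ is less than $A_iA_j$, so the next step is at another index, say $i$. This means $A_i>A_j(A_iA_j-q)$, hence $q>A_i(A_j^2-1)/A_j\ge A_j-1\ge\varepsilon$. Every step decreases the sum by more than $2\varepsilon$, which is absurd.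
\end{proof}

\begin{lemma}\label{lem:bound}
If $X$ is reduced, then $t^2>(\min_kA_k-1)(\max_kA_k-1)$.
\end{lemma}

\begin{proof}
Let $u\le v\le u'$ be the numbers $A_k-1$ in increasing order; reducedness gives $u'\le u+v+uv$. By \eqref{eq:u}, $t^2-uu'$ is a concave function of $u'$, so it suffices to evaluate it at the ends of $[v,u+v+uv]$. At $u'=v$ it equals $3uv-u^2+2uv^2>0$. At $u'=u+v+uv$ the largest value is the product of the other two, so $t^2=u(u+2)v(v+2)$ by \eqref{eq:markov}, and $t^2-uu'=u(uv^2+uv+2v^2+3v-u)>0$.
\end{proof}

The one computation that we cannot avoid concerns the points where the boundaries $\tau_1=1$ and $\tau_3=1$ of two strips cross.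

\begin{lemma}\label{lem:corner}
Let $X$ be reduced with $\min(A_1,A_3)\le A_2$. Every $z\in\mathbb H^2$ with $\tau_1(z)=\tau_3(z)=1$ has $V(z)<1$.
\end{lemma}

\begin{proof}
Let $z=x_1-\tau x_2+x_3$. The equation $\langle z,z\rangle=-1$ reads $P(\tau)=0$, where $P(\tau)=\tau^2-2(A_1+A_3)\tau+1+2A_2$. Suppose that $V(z)=A_1+A_3-E\tau\ge1$, and put $s=A_1+A_3-1$. Since $E\ge A_1A_3\ge s>0$, we have $\tau\le s/E\le1$. As $P$ is decreasing on $(-\infty,1]$, it suffices to show that
\[
\Psi:=E^2P(s/E)=s^2-2s(s+1)E+(1+2A_2)E^2>0 .
\]
By symmetry let $a=A_1$ be the smallest value, $b=A_2$, $c=A_3$; so $1<a\le c$ and $\max(a,c/a)\le b\le ac$. Put $n=ac$ and $e=n-b$, so that $E=n+e$, $bE=n^2-e^2$, and $t^2=G-e^2$ with $G=(a^2-1)(c^2-1)=(n+1)^2-(s+1)^2$. Then $t^2=bE+2n-s^2-2s$, and expanding gives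
\begin{equation}\label{eq:Psi}
(s+E)^2-4nE+2Et^2=s^2+2sE+E^2-4nE+2bE^2+2E(2n-s^2-2s)=\Psi .
\end{equation}
For fixed $a,c$, the left side is a cubic polynomial in $e$ with second derivative $2-4n-12e<0$ on $e\ge0$. So it suffices to prove $\Psi>0$ at the ends of the range of $b$.

\emph{$b=ac$.} Here $e=0$. With $\kappa=(a-1)(c-1)$ we have $s=n-\kappa$, $G=\kappa(2n+2-\kappa)$, and
\[
\Psi=(2n-\kappa)^2-4n^2+2n\kappa(2n+2-\kappa)=\kappa\,[\kappa+2n(2n-\kappa)]>0 .
\]

\emph{$b=a$, with $a\le c\le a^2$.} Here $E=a(2c-1)$, $t^2=(c-1)(2a^2-c-1)$, $s+E=(c-1)+2ac$, and $(s+E)^2-4nE=(c-1)[(c-1)-4ac(a-1)]$. So $\Psi=(c-1)g(c)$ with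
\[
g(c)=2a(2c-1)(2a^2-c-1)+(c-1)-4ac(a-1),
\]
a concave function with $g(a)=(a-1)(2a-1)(4a^2-1)>0$ and $g(a^2)=(a-1)(4a^4-2a^2-a+1)>0$.

\emph{$c=ab$, with $b\ge a$.} Here $n=a^2b$, $E=(2a^2-1)b$, $t^2=(a^2-1)(b^2-1)$ and $s+E=(a-1)+(2a-1)(a+1)b$. In \eqref{eq:Psi} the coefficient of $b^2$ is $(2a^2+a-1)^2-4a^2(2a^2-1)=-(a-1)(4a^3-a+1)$, and the coefficient of $b$ is $2(a^2-1)[(2a-1)-(2a^2-1)]=-4a(a-1)(a^2-1)$. Hence
\[
\frac{\Psi}{a-1}=2(2a^2-1)(a+1)b^3-(4a^3-a+1)b^2-4a(a^2-1)b+(a-1).
\]
As $b\ge a$, the first two terms add up to at least $b^2(4a^4-2a^2-a-1)\ge ab(4a^4-2a^2-a-1)$, the bracket being nonnegative. So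
\[
\frac{\Psi}{a-1}\ge ab(4a^4-6a^2-a+3)+(a-1)=(a-1)\big[ab(4a^3+4a^2-2a-3)+1\big]>0 .\qedhere
\]
\end{proof}

\subsection{The covering lemma}

\begin{lemma}\label{lem:key}
Let $X$ be reduced, $a=\min_kA_k$, and $z\in\operatorname{Sec}(X)$ with $1\le V(z)\le a$. Then:
\begin{enumerate}
\item[(a)] $\tau_2(z)>-1$;
\item[(b)] at least one of $\tau_1(z),\tau_2(z),\tau_3(z)$ is less than $1$;
\item[(c)] if $|\tau_k(z)|\notin(0,1)$ for $k=1,2,3$, then $z\in\{x_1,x_3\}$; in particular some $\tau_k(z)$ is $0$.
\end{enumerate}
\end{lemma}

\begin{proof}[Proof of \textup{(a)}]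
Put $A=A_2$, $\nu=(x_1\times x_3)/t$, $\tau=\tau_2(z)=\langle\nu,z\rangle$, $v=V(z)$ and $c=t^2-1$. Then $\langle\nu,\nu\rangle=(A^2-1)/t^2$, $\langle\nu,w\rangle=A$, $\langle w,w\rangle=c$. The Gram determinant of $(\nu,w,z)$ is nonpositive, which reads $J(\tau)\ge0$ for
\[
J(\tau)=c\tau^2+2Av\tau+\frac{(A^2-1)(v^2-1)-t^2}{t^2}.
\]
Moreover
\[
t^2J(-1)=t^4-2(1+Av)t^2+(A^2-1)(v^2-1)=\big(t^2-(A+1)(v+1)\big)\big(t^2-(A-1)(v-1)\big),
\]
and the last factor is positive by Lemma~\ref{lem:bound}, since $v\le a$.

If $t\le1$, the first factor is negative and $J(-1)<0$. For $t<1$, $\{J\ge0\}$ is an interval with positive center that does not contain $-1$; for $t=1$, $J$ is increasing. In both cases $\tau>-1$.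

Let $t>1$. Then $J$ is convex with vertex $-Av/c$, and we first show that $\tau$ lies to the right of the vertex. The projection $\nu^\perp=\nu-\frac Acw$ to $w^\perp$ has square $\frac{1-A^2-t^2}{ct^2}<0$, and $y^\perp$ is timelike for every $y\in\mathbb H^2$ by \eqref{eq:perp}. Two timelike vectors are never orthogonal, so $\langle\nu^\perp,y^\perp\rangle=\tau_2(y)+AV(y)/c$ has a constant sign on $\mathbb H^2$; at $y=x_1$ it is positive. So $\tau>-Av/c$. If $J(-1)<0$, then $-1$ lies strictly between the roots of $J$, and $\tau$ is at least the larger root. If $J(-1)\ge0$, then $t^2\ge(A+1)(v+1)>1+Av$, so $-Av/c>-1$.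
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
We study how the $\tau_k$ vary along the flow of Lemma~\ref{lem:fan}(b). By \eqref{eq:tau}, \eqref{eq:cross} and \eqref{eq:heights},
\[
t\dot\tau_1=E\langle x_3,z\rangle-A_3\langle x_2,z\rangle,\quad
t\dot\tau_2=A_1\langle x_3,z\rangle-A_3\langle x_1,z\rangle,\quad
t\dot\tau_3=A_1\langle x_2,z\rangle-E\langle x_1,z\rangle .
\]
These expressions are linear in $z$ and vanish at $z=w$. Evaluating them at $x_1$ and $x_3$ and using \eqref{eq:markov} in the form $EA_2=t^2-1+A_1^2+A_3^2$, we get for $z=\lambda_1x_1+\lambda_3x_3+\mu w$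
\begin{equation}\label{eq:flow}
\begin{aligned}
t\dot\tau_1&=-\lambda_1(A_1^2+t^2-1)-\lambda_3(A_1A_3-A_2),\\
t\dot\tau_2&=-\lambda_1(A_1A_2-A_3)+\lambda_3(A_2A_3-A_1),\\
t\dot\tau_3&=\lambda_1(A_1A_3-A_2)+\lambda_3(A_3^2+t^2-1).
\end{aligned}
\end{equation}
All brackets are nonnegative because $X$ is reduced, and $A_i^2+t^2-1>0$. So, across the sector at fixed height, $\tau_1$ strictly decreases and $\tau_3$ strictly increases. On the two boundary directions we have
\begin{equation}\label{eq:edge}
\tau_1(z)=\cosh d(x_1,z)\ \text{ if }\lambda_3=0,\qquad\tau_3(z)=\cosh d(x_3,z)\ \text{ if }\lambda_1=0,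
\end{equation}
since for $\lambda_3=0$, $-\langle x_1,z\rangle=\lambda_1+\mu A_1$, and symmetrically.

\emph{Case 1: $a=\min(A_1,A_3)$.} We prove more: the set
\[
K=\{z\in\operatorname{Sec}(X):1\le V\le a,\ \tau_1\ge1,\ \tau_3\ge1\}
\]
is empty. It is compact by Lemma~\ref{lem:fan}(a). Suppose that it is not empty and let $z^*\in K$ maximize $V$. Suppose first that $V(z^*)=a=A_1$. The level $V=A_1$ enters the sector at $x_1$, where $\tau_1=1$, and then $\tau_1$ decreases strictly. So $z^*=x_1$, which contradicts $\tau_3(x_1)=0$. If $V(z^*)=a=A_3$, the level leaves the sector at $x_3$, where $\tau_3=1$, so $z^*=x_3$, which contradicts $\tau_1(x_3)=0$. Hence $V(z^*)<a$, and $z^*\ne x_1,x_3$. Suppose that $\tau_1(z^*)>1$. If $z^*$ has the direction of $x_3$, then $\tau_3(z^*)>1$ by \eqref{eq:edge}. Otherwise a small forward move along the flow gives a point of the sector at the same height with $\tau_1,\tau_3>1$. In both cases we can raise the height slightly at fixed direction and remain in $K$, contradicting maximality. So $\tau_1(z^*)=1$. The same argument with a backward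 move gives $\tau_3(z^*)=1$, and Lemma~\ref{lem:corner} contradicts $V(z^*)\ge1$.

\emph{Case 2: $a=A_2$.} We show that $\tau_2(z)<1$, by reduction to Case 1 in a neighboring sector. Suppose that $\tau_2(z)\ge1$. Across the sector $\lambda_3/\lambda_1$ increases from $0$ to $\infty$, so by \eqref{eq:flow} $\tau_2$ is first nonincreasing and then nondecreasing at fixed height. Hence there is a point $z'$ of the same height, with the direction of $x_1$ or of $x_3$, and with $\tau_2(z')\ge1$. If $z'$ has the direction of $x_3$, use $X'=\Lambda X=(x_3,2A_2x_3-x_1,s_{x_3}x_2)$, whose third value is $A_2=a$. Then $z'\in\operatorname{Sec}(X')$, its first coordinate for $X'$ is $\cosh d(x_3,z')\ge1$ by \eqref{eq:edge}, and its third is $\det(x_3,2A_2x_3-x_1,z')/t=\tau_2(z')\ge1$. If $z'$ has the direction of $x_1$, use $X'=\Lambda^{-1}X=(s_{x_1}x_2,2A_2x_1-x_3,x_1)$, whose first value is $A_2=a$. Then the third coordinate is $\cosh d(x_1,z')\ge1$ and the first is $\det(2A_2x_1-x_3,x_1,z')/t=\tau_2(z')\ge1$. Both conclusions contradict Case 1 for $X'$.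
\end{proof}

\begin{proof}[Proof of \textup{(c)}]
By (a), $\tau_2=0$ or $\tau_2\ge1$. If $\tau_2\ge1$, then $\mu>0$ and $\tau_1,\tau_3>0$ by \eqref{eq:taulam}, so $\tau_1,\tau_3\ge1$, against (b). So $\mu=0$, $\tau_1,\tau_3\in\{0\}\cup[1,\infty)$, and $\langle z,z\rangle=-1$ reads $\tau_1^2+\tau_3^2+2A_2\tau_1\tau_3=1$. Hence $\{\tau_1,\tau_3\}=\{0,1\}$.
\end{proof}

The lemma will be applied through the following normalization.

\begin{lemma}\label{lem:normal}
Let $(X;Y)\in\mathcal S$ with $t\neq0$. After a reflection, a reversal if needed, and a change of placements, $t>0$, $X$ is reduced, $\min_kB_k\le\min_kA_k$, $1\le V(y_3)\le\min_kA_k$, and $y_3\in\operatorname{Sec}(X)$.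
\end{lemma}

\begin{proof}
Make $t>0$, reduce both triples, and exchange them so that $\min B_k\le\min A_k$. Shift $Y$ so that $B_3=V(y_3)$ is its smallest value. Then $y_3\notin\mathbb Rw$: the line $\mathbb Rw$ meets $\mathbb H^2$ only if $t<1$, at the point $o$ of height $\sqrt{1-t^2}<1$. Shift $X$ according to Lemma~\ref{lem:fan}(c).
\end{proof}

\section{Every orbit contains a small determinant}\label{sec:small}

\begin{proposition}\label{prop:small}
For every sextuple in $\mathcal S$, $\mathcal T\cap[0,1)\ne\emptyset$.
\end{proposition}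

If $\mathcal T\subset[1,\infty)$ had a minimum, Lemma~\ref{lem:key}(c) would give a contradiction at once, since $0\notin\mathcal T$. Lemma~\ref{lem:finite} says nothing about $[1,\infty)$, so we must pass to a limit, and by Lemma~\ref{lem:bound} reduced triples can degenerate only if their smallest value tends to $1$, that is, if two points come close. This \emph{thin} case is treated directly, by grouping the six points in three pairs. Sliding a pair along its line produces sequences of the following kind.

\begin{lemma}\label{lem:rec}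
Let $d>0$ and let $(f_n)_{n\in\mathbb Z}$ be real numbers with $f_{n+1}+f_{n-1}=2\cosh d\,f_n$. Put $\delta=f_0^2+f_1^2-2\cosh d\,f_0f_1$. If $\delta\ge0$, then $\inf|f_n|\le\frac12\sqrt\delta$. If $\delta<0$, then $\inf|f_n|\le\frac{\sqrt{-\delta}}{2\sinh(d/2)}$ and $f_nf_{n+1}\le\frac{-\delta\cosh d}{\sinh^2d}$ for some $n$.
\end{lemma}

\begin{proof}
Write $f_n=\alpha e^{nd}+\beta e^{-nd}$; then $\delta=-4\alpha\beta\sinh^2d$. If $\delta=0$, then $\alpha\beta=0$ and the infimum is $0$. Otherwise $f_n=\pm K\sinh(nd-\sigma)$ for $\delta>0$ and $f_n=\pm K\cosh(nd-\sigma)$ for $\delta<0$, with $K\sinh d=\sqrt{|\delta|}$. Choose $n$ with $|nd-\sigma|\le d/2$ and use $\sinh d=2\sinh\frac d2\cosh\frac d2$. For the last bound choose $n$ with $\gamma=\sigma-nd\in[0,d]$; then $f_nf_{n+1}=K^2\cosh\gamma\cosh(d-\gamma)=\frac12K^2(\cosh d+\cosh(d-2\gamma))\le K^2\cosh d$.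
\end{proof}

\begin{lemma}\label{lem:thin}
If a sextuple in $\mathcal S$ has $d(x_1,x_2)\le\frac12$ and $d(x_5,x_6)\le\frac12$, then $\mathcal T\cap[0,1)\ne\emptyset$.
\end{lemma}

\begin{proof}
Suppose that $\mathcal T\subset[1,\infty)$. For $ij\in\{12,34,56\}$ put $d_{ij}=d(x_i,x_j)$, $c_{ij}=\cosh d_{ij}$, $n_{ij}=x_i\times x_j$ and $g_{ij}=-x_jx_i=c_{ij}+n_{ij}$. By (M3), $d_{ij}>0$ everywhere on the orbit. The relation $x_6\cdots x_1=-1$ reads $g_{56}g_{34}g_{12}=1$, and half the trace of $g_{34}g_{12}=g_{56}^{-1}$ gives
\begin{equation}\label{eq:pairs}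
\langle n_{12},n_{34}\rangle=c_{56}-c_{12}c_{34}.
\end{equation}
Put
\begin{align*}
\delta&=1+2c_{12}c_{34}c_{56}-c_{12}^2-c_{34}^2-c_{56}^2=(c_{12}^2-1)(c_{34}^2-1)-(c_{56}-c_{12}c_{34})^2\\
&=-\big(c_{34}-\cosh(d_{12}+d_{56})\big)\big(c_{34}-\cosh(d_{12}-d_{56})\big).
\end{align*}
Thus $\delta<0$ exactly when one of the three distances exceeds the sum of the other two.

\emph{Two sequences in $\mathcal T$.} $L_3^n$ replaces $(x_3,x_4)$ by $(r_n,r_{n+1})$, where $r_0=x_3$, $r_1=x_4$, $r_{n+1}+r_{n-1}=2c_{34}r_n$. So $f_n=\det(x_1,x_2,r_n)=\langle n_{12},r_n\rangle$ satisfies $|f_n|\in\mathcal T$ and the recurrence of Lemma~\ref{lem:rec} with $d=d_{34}$. Decompose $n_{12}$ along the orthogonal sum $\operatorname{span}(x_3,x_4)\oplus\mathbb Rn_{34}$; inverting the Gram matrix of $(x_3,x_4)$,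
\[
c_{12}^2-1=\langle n_{12},n_{12}\rangle=\frac{f_0^2+f_1^2-2c_{34}f_0f_1}{c_{34}^2-1}+\frac{\langle n_{12},n_{34}\rangle^2}{c_{34}^2-1}.
\]
By \eqref{eq:pairs} the constant of the sequence $(f_n)$ is $\delta$. Exchange the roles of the two pairs: $L_1^n$ replaces $(x_1,x_2)$ by $(r'_n,r'_{n+1})$, and $f'_n=\langle n_{34},r'_n\rangle=\det(r'_n,x_3,x_4)$ satisfies $|f_n'|\in\mathcal T$ by (M3), the recurrence with $d=d_{12}$, and has the constant $(c_{34}^2-1)(c_{12}^2-1)-\langle n_{12},n_{34}\rangle^2=\delta$.

\emph{We may assume $d_{34}\le d_{12}+d_{56}$, without changing $d_{12},d_{56}$.} The moves $L_2^{-1},L_1^{-1},L_1^{-1},L_2^{-1}$ send $(x_1,x_2,x_3)$ to $(s_ax_1,s_ax_2,a)$ with $a=s_{x_1}s_{x_2}x_3$; they preserve $d_{12}$ and $d_{56}$. Write $c=c_{34}$, $n=n_{12}$ and $q=c_{12}c_{56}>1$. Since $x_1x_2=-(c_{12}-n)$, $x_3n-nx_3=-2n\times x_3$ and $nx_3n=2f_0n-(c_{12}^2-1)x_3$,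
\[
a=(c_{12}-n)x_3(c_{12}+n)=(2c_{12}^2-1)x_3-2c_{12}\,n\times x_3-2f_0n .
\]
With $\det(n,x_3,x_4)=\langle n,n_{34}\rangle=c_{56}-c_{12}c$, the new value of $c_{34}$ is $c'=-\langle a,x_4\rangle=2(q+f_0f_1)-c$. Suppose that $c>\cosh(d_{12}+d_{56})$. Then $0<-\delta=(c-q)^2-(c_{12}^2-1)(c_{56}^2-1)\le(c-q)^2$. By Lemma~\ref{lem:rec}, after a power of $L_3$ we have $f_0f_1\le c(c-q)^2/(c^2-1)$, and therefore
\[
c-c'\ge2(c-q)\Big(1-\frac{c(c-q)}{c^2-1}\Big)=\frac{2(c-q)(cq-1)}{c^2-1}.
\]
As long as $c>\cosh(d_{12}+d_{56})$ we have $c-q\ge\sinh d_{12}\sinh d_{56}$ and $cq-1\ge q^2-1$, and $c$ is at most its initial value. The decrease is bounded below, so finitely many steps suffice.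

\emph{Conclusion.} If $\delta\ge0$, then $\delta\le\sinh^2d_{12}\sinh^2d_{56}<1$, and some $|f_n|$ is less than $1$. If $\delta<0$, then $d_{12}$ or $d_{56}$ exceeds the sum of the other two distances; by reversal, let it be $d_{12}$. Then $c_{12}>c_{34}c_{56}\ge1$, so $-\delta\le(c_{12}-c_{34}c_{56})^2\le(c_{12}-1)^2=4\sinh^4(d_{12}/2)$, and $\inf|f'_n|\le\sinh(d_{12}/2)<1$. Both cases contradict $\mathcal T\subset[1,\infty)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Suppose that $t_0=\inf\mathcal T\ge1$. Choose sextuples $(X_n;Y_n)$ with the same set $\mathcal T$, normalized as in Lemma~\ref{lem:normal}, with determinants $t_n\to t_0$. Let $a_n$ be the smallest value of $X_n$. If $a_n\le\cosh\frac12$ for some $n$, shift $X_n$ and $Y_n$ so that $A_3=\cosh d(x_1,x_2)$ and $B_3=\cosh d(x_6,x_5)$ are their smallest values; Lemma~\ref{lem:thin} gives a contradiction. So $a_n>\cosh\frac12$, and the values of $X_n$ are bounded by Lemma~\ref{lem:bound}. After isometries and extraction, $X_n$ converges to a reduced triple $X_\infty$ with determinant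 $t_0$.

Let $z_n$ be the third point of $Y_n$. We claim that it stays bounded. Drop the index $n$ and write $z=\lambda_1x_1+\lambda_3x_3+\mu w$, $\ell=\lambda_1A_1+\lambda_3A_3$, $Q=\lambda_1^2+\lambda_3^2+2A_2\lambda_1\lambda_3$, $c=t^2-1\ge0$. Then $V(z)=\ell-c\mu$, and $\langle z,z\rangle=-1$ reads $1=Q+2\mu\ell-c\mu^2=Q+\mu(\ell+V)$. If $\mu\ge0$, then $\ell\ge V\ge1$, so $Q\le1$ and $\mu\le\frac12$. If $\mu<0$, then $\ell\le V\le a$, so $\lambda_1,\lambda_3\le1$, and $|\mu|<1/A_2$ by Lemma~\ref{lem:key}(a). In both cases $\lambda_1,\lambda_3,|\mu|\le1$.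

A limit point $z_\infty\in\mathbb H^2$ lies in $\operatorname{Sec}(X_\infty)$, because $w_\infty$ is not timelike, and its height is between $1$ and the smallest value of $X_\infty$. By (M4), $t_n|\tau_k(z_n)|\ge t_0$, so $|\tau_k(z_\infty)|\ge1$ for $k=1,2,3$. This contradicts Lemma~\ref{lem:key}(c).
\end{proof}

\section{Orbits without rotations of infinite order}\label{sec:A}

\begin{theorem}\label{thm:A}
Let $[\rho]\in\mathcal X_0$ be non-elementary, and suppose that $\mathcal T(\rho)$ contains no irrational number. Then $[\rho]$ satisfies condition \textup{(4)} of Theorem~\ref{thm:sharp}, and $\rho$ is discrete.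
\end{theorem}

\begin{proof}
The moves preserve the image of $\rho$, so (4) implies discreteness by Proposition~\ref{prop:discrete}. If $\mathcal T\cap(0,1)=\emptyset$, then $0\in\mathcal T$ by Proposition~\ref{prop:small}, and (4) holds by Lemma~\ref{lem:collinear}. So let $\mathcal T\cap(0,1)\ne\emptyset$. By Lemma~\ref{lem:finite}, $\mathcal T$ has a smallest positive element $t<1$. Take $(X;Y)$ with this determinant, normalized as in Lemma~\ref{lem:normal}, and let $(p_j)$ be the fan of $X$. For every $j$, the coordinates of $y_3$ with respect to $\Lambda^jX$ have absolute values outside $(0,1)$, by (M4) and minimality. Lemma~\ref{lem:key}(c) gives: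
\begin{equation}\label{eq:star}
\text{if }y_3\in\operatorname{Sec}(\Lambda^jX),\text{ then }y_3\in\{p_j,p_{j+1}\}.
\end{equation}
With $j=0$ we see that $y_3$ is $p_0$ or $p_1$. Replacing $X$ by $\Lambda^{-1}X$ in the first case, which only reindexes the fan, we get $y_3=x_3=p_1$. By Lemma~\ref{lem:shared} the orbit contains $(X;X)$, and then $(\Lambda^jX;\Lambda^jX)$ for all $j$ by (M1). By (M5) and Lemma~\ref{lem:mid}(a), it contains a sextuple $(a,a,b,b,c,c)$ formed by the midpoints of the sides of $\Delta(\Lambda^jX)$, for each $j$. It remains to find the shape of one of these triangles.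

By Lemma~\ref{lem:mid}(b), $h$ is a rotation about $o$ by the angle sum $\Theta\in(0,\pi)$ of these triangles, any three consecutive sectors have total angle $\Theta$, and the angles of the three sectors are the angles of each triangle. As $t$ is not irrational, $\Theta=2\pi p/q$ in lowest terms with $0<p/q<\frac12$. Put $\varepsilon=2\pi/q$. The points $h^kp_1$ are at the same distance from $o$, one on each of $q$ rays spaced by $\varepsilon$. Exactly $p$ of these rays lie in the angular region $\Omega$ of width $\Theta=p\varepsilon$ from the ray $op_1$, included, to the ray $op_4$, excluded. If $h^kp_1\in\Omega$, it lies in $\operatorname{Sec}(\Lambda^jX)$ for some $j\in\{1,2,3\}$; then $p_1\in\operatorname{Sec}(\Lambda^{j-3k}X)$, so $h^kp_1\in\{p_j,p_{j+1}\}$ by \eqref{eq:star}, and hence $h^kp_1\in\{p_1,p_2,p_3\}$. Therefore $p\le3$.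

If $p=1$, the angle sum is $2\pi/q$ with $q\ge3$.

If $p=2$, then $q\ge5$ is odd. One of $p_2,p_3$ is a translate $h^kp_1$ and lies on the bisector of $\Omega$, which cuts $\Omega$ into two angles $\varepsilon$. The other lies in the interior of one of these angles, so the remaining angle is a sector $\operatorname{Sec}(\Lambda^jX)$, and $p_j,p_{j+1}$ are at the same distance from $o$. The triangle $\Delta(\Lambda^jX)$ has two equal sides at $o$, with midpoints $p_j$ and $p_{j+1}$, and angle $\varepsilon$ at $o$. Its other two angles are equal, with sum $\Theta-\varepsilon=\varepsilon$. The angles are $(\frac{2\pi}q,\frac\pi q,\frac\pi q)$.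

If $p=3$, then $q\ge7$ and $3\nmid q$. The points $p_1,p_2,p_3,p_4$ lie on four consecutive rays, so the three angles are $\frac{2\pi}q$.
\end{proof}

\section{One rotation of infinite order gives an open set}\label{sec:B}

\begin{theorem}\label{thm:B}
Let $[\rho]\in M$, and suppose that $\mathcal T(\rho)$ contains an irrational number. Then the closure in $M$ of the orbit of $[\rho]$ has nonempty interior.
\end{theorem}

\subsection{Twist flows}

Let $W=\{0<|t|<1\}\subset M$. On $W$ put $\sigma=\sqrt{1-t^2}$, $o=w/\sigma\in\mathbb H^2$, $R_\theta=\exp(\theta o/2)$ and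
\[
\Phi^\theta[(X;Y)]=[(R_\theta X;Y)].
\]
Since $R_\theta$ commutes with $\Pi(X)$, the new sextuple is in $\mathcal S$ and has the same $t$ and $w$. So $\Phi$ is a smooth flow on $W$ preserving $t$; let $\Xi$ be its generator. Each $\beta\in\mathcal B$ acts on $M$ by a diffeomorphism. Put $t_\beta=t\circ\beta$, $W_\beta=\beta^{-1}W$, $\Phi_\beta^\theta=\beta^{-1}\Phi^\theta\beta$, and let $\Xi_\beta$ be the generator of $\Phi_\beta$.

\begin{lemma}\label{lem:twist}
Let $C\subset M$ be closed and $\mathcal B$-invariant, and let $\beta\in\mathcal B$.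
\begin{enumerate}
\item[(a)] If $n\in C$ and $t_\beta(n)$ is irrational, then $\Phi_\beta^\theta(n)\in C$ for all $\theta$.
\item[(b)] If $N\subset C\cap W_\beta$ is a submanifold on which $dt_\beta|_{TN}$ vanishes nowhere, then $\Phi^\theta_\beta(N)\subset C$ for all $\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Replacing $n$ by $\beta n$, let $\beta=1$. Then $h=R_{\theta_0}$ with $\theta_0\notin\pi\mathbb Q$, and $\Phi^{k\theta_0}(n)=[(h^kX;Y)]\in C$ by (M2). The angles $k\theta_0$ are dense modulo $2\pi$. (b) The function $t_\beta|_N$ is a submersion, so it is irrational on a dense subset of $N$; apply (a) and pass to the limit.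
\end{proof}

The plan is to take a submanifold $N$ of the orbit closure of maximal dimension. Part (b) forces many vector fields $\Xi_\beta$ to be tangent to $N$ and to its images $\Phi^\theta(N)$, for otherwise we could sweep out a larger submanifold. We then need the span of the vectors $(d\Phi^\theta)^{-1}\Xi_\beta$. A $2$-form invariant under $\Phi^\theta$, for which $\Xi_\beta$ is dual to $dt_\beta$, converts these vectors into differentials of explicit functions.

\subsection{An invariant $2$-form}

Fix a sextuple in $\mathcal S^*$ with representation $\rho$, and write $g\cdot r$ for the action of $g\in\Gamma_o$ on $r\in\mathfrak{sl}_2(\mathbb R)$ by conjugation through $\rho$. A \emph{cocycle} is a map $v\colon\Gamma_o\to\mathfrak{sl}_2(\mathbb R)$ with $v(gg')=v(g)+g\cdot v(g')$; the \emph{coboundaries} are the cocycles $\delta r(g)=g\cdot r-r$; the quotient is $H^1(\Gamma_o;\operatorname{Ad}\rho)$. The derivative of a path of representations gives the cocycle $v(g)=\dot\rho(g)\rho(g)^{-1}$. A cocycle is determined by the $v(c_i)$, subject to the linearized relations: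 $c_i^2=1$ says that $v(c_i)\in x_i^\perp$, that is, $v(c_i)=\dot x_ix_i^{-1}$ for a tangent vector $\dot x_i$, and the last relation is the equation of the tangent space of $\mathcal S^*$. So the cocycles form the tangent space of $\mathcal S^*$. Conjugating by $\exp(\epsilon r)$ gives the cocycle $-\delta r$, so $T_{[\rho]}M=H^1(\Gamma_o;\operatorname{Ad}\rho)$.

The real homology of a group is computed by the bar complex: $k$-chains are real combinations of symbols $[g_1|\cdots|g_k]$, with $\partial[g]=0$, $\partial[g|g']=[g']-[gg']+[g]$ and $\partial[g|g'|g'']=[g'|g'']-[gg'|g'']+[g|g'g'']-[g|g']$. For cocycles $u,v$ put $(u\cup v)[g|g']=\langle u(g),g\cdot v(g')\rangle$. Substituting the cocycle relation shows that $u\cup v$ vanishes on boundaries of $3$-chains and that, for every $2$-chain $\kappa'$,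
\begin{equation}\label{eq:cup}
\begin{aligned}
(\delta r\cup v)(\kappa')&=f(\partial\kappa'), & f(g)&=\langle r,v(g)\rangle,\\
-(u\cup\delta r)(\kappa')&=f'(\partial\kappa'), & f'(g)&=\langle u(g),g\cdot r\rangle,\\
(u\cup v+v\cup u)(\kappa')&=f''(\partial\kappa'), & f''(g)&=-\langle u(g),v(g)\rangle .
\end{aligned}
\end{equation}
For instance, on $[g|g']$ the first left side is $\langle r,v(g')\rangle-\langle r,g\cdot v(g')\rangle=\langle r,v(g')\rangle-\langle r,v(gg')-v(g)\rangle$.

We choose a $2$-cycle adapted to the cut into $X$ and $Y$. Let $F_X=\langle c_1,c_2,c_3\rangle$, $F_Y=\langle c_4,c_5,c_6\rangle$ and $\mathbf a=c_3c_2c_1=c_4c_5c_6\in F_X\cap F_Y$. These subgroups are generated by elements of order $2$, so their first real homology vanishes. Hence there are $2$-chains $\kappa_X$ of $F_X$ and $\kappa_Y$ of $F_Y$ with $\partial\kappa_X=[\mathbf a]$ and $\partial\kappa_Y=-[\mathbf a]$. Fix them, let $\kappa=\kappa_X+\kappa_Y$, and put $\omega(u,v)=(u\cup v)(\kappa)$. Since $\partial\kappa=0$, \eqref{eq:cup} shows that $\omega$ is a well-defined antisymmetric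 bilinear form on each $T_{[\rho]}M$.

\begin{lemma}\label{lem:omega}
\begin{enumerate}
\item[(a)] On $W$, $\omega(\Xi,\cdot)=-\frac1{2\sigma}\,dt$.
\item[(b)] For each $\beta\in\mathcal B$ there is a constant $\lambda_\beta\ne0$ with $\beta^*\omega=\lambda_\beta\omega$. Hence on $W_\beta$, $\omega(\Xi_\beta,\cdot)$ is the product of $dt_\beta$ by a function that vanishes nowhere.
\item[(c)] On $W$, $(\Phi^\theta)^*\omega=\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As a cocycle, $\Xi$ is $-\delta(o/2)$ on $F_X$ and $0$ on $F_Y$. By \eqref{eq:cup}, $\omega(\Xi,v)=-\frac12\langle o,v(\mathbf a)\rangle$. The matrix $\Pi=-(t+w)$ lifts $\rho(\mathbf a)$, so $\dot\Pi=v(\mathbf a)\Pi$, and half the trace gives $dt(v)=\langle w,v(\mathbf a)\rangle$.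

(b) The function $t$ takes all values in $(0,1)$ on $W$, so $dt\ne0$ at some point of $W$. By (a), $\omega\ne0$ there, so $[\kappa]\ne0$ in $H_2(\Gamma_o;\mathbb R)$. By the transfer, the inclusion of a subgroup of finite index induces a surjection in real homology. As $H_2(\Gamma;\mathbb R)=H_2(\Sigma;\mathbb R)=\mathbb R$, we get $H_2(\Gamma_o;\mathbb R)=\mathbb R[\kappa]$. The move $L_i$ is $\rho\mapsto\rho\circ\varphi_i$ for the automorphism $\varphi_i$ with $c_i\mapsto c_{i+1}$, $c_{i+1}\mapsto c_{i+1}c_ic_{i+1}^{-1}$ and the other generators fixed. So $\beta$ is precomposition by an automorphism $\varphi$, its differential is $v\mapsto v\circ\varphi$, and $(\beta^*\omega)(u,v)=(u\cup v)(\varphi_*\kappa)=\lambda_\beta\omega(u,v)$, where $\varphi_*[\kappa]=\lambda_\beta[\kappa]$ and $\lambda_\beta\ne0$. The last assertion follows from (a), since $d\beta(\Xi_\beta)=\Xi$.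

(c) Let $v$ be the cocycle of a path of sextuples, let $R=R_\theta$ along the path, $r=\dot RR^{-1}$, and let $\tilde v=d\Phi^\theta(v)$, a cocycle for the representation $\tilde\rho$ equal to $R\rho R^{-1}$ on $F_X$ and to $\rho$ on $F_Y$. Then $\tilde v=v$ on $F_Y$, and $\tilde v=Rv-\delta r$ on $F_X$, with $\delta$ taken for $\tilde\rho$. Let $h=\rho(\mathbf a)=\tilde\rho(\mathbf a)$. Comparing the two expressions at $\mathbf a$ gives $Rv(\mathbf a)=v(\mathbf a)+hr-r$. Let $v',r',\tilde v'$ correspond to a second path. The contributions of $\kappa_Y$ to $\omega(\tilde v,\tilde v')$ and $\omega(v,v')$ agree, and $(Rv\cup Rv')(\kappa_X)=(v\cup v')(\kappa_X)$ by invariance of the form. By \eqref{eq:cup} the three remaining terms give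
\begin{align*}
\omega(\tilde v,\tilde v')-\omega(v,v')&=\langle Rv(\mathbf a),hr'\rangle-\langle r,Rv'(\mathbf a)\rangle+\langle r,hr'-r'\rangle\\
&=\langle v(\mathbf a),hr'\rangle-\langle r,v'(\mathbf a)\rangle+\langle r,r'\rangle-\langle r,hr'\rangle .
\end{align*}
Write $\Pi=-(\cos\eta+\sin\eta\;o)$ and $p=\dot o\in o^\perp$, viewed as a complex line, so that $po=-ip$. Then
\[
r=\sin\tfrac\theta2\;p\,(\cos\tfrac\theta2-\sin\tfrac\theta2\;o)=\sin\tfrac\theta2\,e^{i\theta/2}p,\qquad
v(\mathbf a)=\dot\Pi\Pi^{-1}=\dot\eta\,o+\sin\eta\,e^{i\eta}p,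
\]
and $h$ acts on $o^\perp$ as $\alpha=e^{2i\eta}$. With $\nu=e^{i\theta}$ this reads $r=\frac{\nu-1}{2i}p$ and $v(\mathbf a)\equiv\frac{\alpha-1}{2i}p$ modulo $o$. So the difference equals $\frac14\operatorname{Re}(\bar pp'Z)$, where
\[
Z=(\bar\alpha-1)\alpha(\nu-1)-(\bar\nu-1)(\alpha-1)+(1-\alpha)|\nu-1|^2=(1-\alpha)\big[\nu+\bar\nu-2+|\nu-1|^2\big]=0 .\qedhere
\]
\end{proof}

\begin{remark}
We shall not need it, but $\omega$ is nondegenerate at non-elementary classes. Indeed $H^0(\Gamma;\operatorname{Ad}\rho)=0$: otherwise $\Gamma_o/\Gamma$ acts on the fixed vectors, some line $\mathbb Rv$ is $\Gamma_o$-invariant, and $\rho$ is elementary. Poincar\'e duality on $\Sigma$ gives $H^2=0$ and $\dim H^1(\Gamma;\operatorname{Ad}\rho)=-3\chi(\Sigma)=6$. The restriction from $\Gamma_o$ to $\Gamma$ is injective on $H^1$ by the transfer, hence bijective, and it carries $\omega$ to a nonzero multiple of the duality pairing.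
\end{remark}

\subsection{Mixed determinants along a twist}

Let $W^+=\{0<t<1\}$ and $\mathcal P=\langle L_1,L_2,L_4,L_5\rangle$. An element $\pi\in\mathcal P$ chooses placements $(\hat X;\hat Y)=\pi(X;Y)$; it preserves $t$, $w$, $W^+$ and commutes with $\Phi^\theta$. Let $F=\det(\hat x_2,\hat x_3,\hat y_3)$. By (M3), $F=t_\beta$ for some $\beta\in\mathcal B$, and we write $W_F,\Phi_F,\Xi_F$ for $W_\beta,\Phi_\beta,\Xi_\beta$. Let $\mathsf A=\hat A_1>1$ and $\mathsf B=\hat B_3>1$ be the first value of $\hat X$ and the third value of $\hat Y$. Let $\nu^\perp$ and $y^\perp$ be the projections to $o^\perp$ of $\nu=(\hat x_2\times\hat x_3)/t$ and of $\hat y_3$.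

\begin{lemma}\label{lem:F}
On $W^+$ the vectors $\nu^\perp$ and $y^\perp$ are nonzero. Let $\vartheta$ be the argument of $-\overline{y^\perp}\nu^\perp$, a smooth function modulo $2\pi$. Then
\begin{equation}\label{eq:F}
F\circ\Phi^\theta=P-Q\cos(\vartheta+\theta),\qquad P=\frac{t\,\mathsf{AB}}{\sigma^2},\qquad Q=\frac{\sqrt{(\mathsf A^2-\sigma^2)(\mathsf B^2-\sigma^2)}}{\sigma^2}>0 .
\end{equation}
For each $n\in W^+$ there is a nonempty open interval $I$ such that, for $\theta\in I$, $0<F(\Phi^\theta n)<1$ and $dF(\Xi)\ne0$ at $\Phi^\theta n$.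
\end{lemma}

\begin{proof}
We have $\langle\nu,o\rangle=\mathsf A/\sigma$, $\langle\nu,\nu\rangle=(\mathsf A^2-1)/t^2$ and $\langle\hat y_3,o\rangle=-\mathsf B/\sigma$. So $\nu=-\frac{\mathsf A}\sigma o+\nu^\perp$ and $\hat y_3=\frac{\mathsf B}\sigma o+y^\perp$, with
\[
|\nu^\perp|^2=\frac{\mathsf A^2-1}{t^2}+\frac{\mathsf A^2}{\sigma^2}=\frac{\mathsf A^2-\sigma^2}{t^2\sigma^2},\qquad|y^\perp|^2=\frac{\mathsf B^2-\sigma^2}{\sigma^2}.
\]
Now $F\circ\Phi^\theta=t\langle R_\theta\nu,\hat y_3\rangle=t\,\mathsf{AB}/\sigma^2+t\operatorname{Re}(\overline{y^\perp}e^{i\theta}\nu^\perp)$, which is \eqref{eq:F}. We claim that $P-Q<1$. This holds if $P<1$. If $P\ge1$, expand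
\[
\sigma^2\big(Q^2-(P-1)^2\big)=(\mathsf A^2-1)(\mathsf B^2-1)+2t\,\mathsf{AB}-1 .
\]
Here $t\,\mathsf{AB}\ge\max(t,1-t^2)\ge\frac12$, so the right side is positive and $P-1<Q$. As $P+Q>0$, the interval $(P-Q,P+Q)$ meets $(0,1)$. Where $F(\Phi^\theta n)$ lies in both intervals, $dF(\Xi)=Q\sin(\vartheta+\theta)\ne0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $C$ be the orbit closure. After a move and a reflection, $n_0=[\rho]$ lies in $W^+$ and $t(n_0)$ is irrational. Call \emph{admissible} a connected embedded submanifold $N\subset C\cap W^+$ on which $dt|_{TN}$ vanishes nowhere.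

\emph{Admissible submanifolds exist.} Take any $F$ as above and the interval $I$ for $n_0$. The curve $\{\Phi^\theta n_0\}$, $\theta\in I$, lies in $C$ by Lemma~\ref{lem:twist}(a), and $dF$ does not vanish on its tangent. By Lemma~\ref{lem:twist}(b) the $\Phi_F$-orbit of a point $n_1$ of the curve lies in $C$. By Lemma~\ref{lem:omega}, $dF(\Xi)$ and $dt(\Xi_F)$ are both nonzero multiples of $\omega(\Xi_F,\Xi)$, so $dt(\Xi_F)\ne0$ at $n_1$. A short piece of this orbit is admissible.

Let $N$ be admissible of maximal dimension $k$.

\emph{Claim 1: $\Phi^\theta(N)$ is admissible of dimension $k$ for all $\theta$, and $\Xi$ is tangent to it.} The first part follows from Lemma~\ref{lem:twist}(b) and $t\circ\Phi^\theta=t$. So it suffices to prove the second part for $N$. If $\Xi(n)\notin T_nN$, the map $(\theta,n')\mapsto\Phi^\theta(n')$ has injective differential at $(0,n)$, and the image of a small neighborhood is admissible of dimension $k+1$.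

\emph{Claim 2: if $n\in N$, $I$ is the interval of Lemma~\ref{lem:F} for $n$ and $F$, and $\theta\in I$, then $\Xi_F$ is tangent to $N'=\Phi^\theta(N)$ at $n'=\Phi^\theta(n)$.} By Claim 1, $\Xi(n')\in T_{n'}N'$, and $dF(\Xi)\ne0$ at $n'$. So Lemma~\ref{lem:twist}(b) applies to $\Phi_F$ and a neighborhood of $n'$ in $N'$. If $\Xi_F(n')$ were not tangent to $N'$, sweeping this neighborhood by $\Phi_F$ would give an admissible submanifold of dimension $k+1$.

Fix $n\in N$ and let $\mathcal W=\{\omega(\xi,\cdot):\xi\in T_nN\}\subset T_n^*M$, so that $\dim\mathcal W\le k$. All differentials below are taken at $n$. Claim 1 and Lemma~\ref{lem:omega}(a) give $dt\in\mathcal W$. In Claim 2 write $\Xi_F(n')=d\Phi^\theta(\xi)$ with $\xi\in T_nN$. By Lemma~\ref{lem:omega}(c) and (b), $\omega_n(\xi,\cdot)=\omega_{n'}(\Xi_F,d\Phi^\theta\,\cdot)$ is a nonzero multiple of $d(F\circ\Phi^\theta)$. So, by \eqref{eq:F},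
\[
dP-\cos(\vartheta+\theta)\,dQ+Q\sin(\vartheta+\theta)\,d\vartheta\in\mathcal W\qquad(\theta\in I).
\]
The functions $1,\cos(\vartheta+\theta),\sin(\vartheta+\theta)$ of $\theta$ are linearly independent on $I$, so $dP,dQ,d\vartheta\in\mathcal W$. Together with $dt\in\mathcal W$, the formula for $P$ gives $d(\mathsf{AB})\in\mathcal W$, and $\sigma^4Q^2=\mathsf A^2\mathsf B^2-\sigma^2(\mathsf A^2+\mathsf B^2)+\sigma^4$ gives $d(\mathsf A^2+\mathsf B^2)\in\mathcal W$. Solving the linear system, whose determinant is $\pm 2(\mathsf A^2-\mathsf B^2)$, we obtain for every $\pi\in\mathcal P$: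
\begin{equation}\label{eq:W}
d\vartheta\in\mathcal W;\qquad d\mathsf A,\ d\mathsf B\in\mathcal W\ \text{ if }\mathsf A(n)\ne\mathsf B(n).
\end{equation}

A noncollinear triple has placements whose three values are arbitrarily large. Indeed $L_1^j$ slides $(x_1,x_2)$ along their line, so it fixes $A_3$ while $A_1,A_2\to\infty$ as $j\to\infty$; make $A_1$ large, shift it to the third place, and apply a high power of $L_1$ again. Choose a placement $\hat X$ whose values at $n$ exceed $B_3(n)$. Applying \eqref{eq:W} to $(\Lambda^j\hat X;Y)$ for $j=0,1,2$ gives $d\hat A_1,d\hat A_2,d\hat A_3\in\mathcal W$. Choose a placement $\hat Y$ whose values at $n$ exceed $\hat A_1(n)$. Applying \eqref{eq:W} to $(\hat X;\Lambda^j\hat Y)$ gives $d\hat B_1,d\hat B_2,d\hat B_3\in\mathcal W$, and $d\vartheta\in\mathcal W$ for $(\hat X;\hat Y)$.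

\emph{These seven covectors span $T_n^*M$.} Let a tangent vector be annihilated by all of them, and represent it by infinitesimal variations of the points $\hat x_i,\hat y_i$. The Gram matrix of the basis $\hat X$ is stationary, so the linear map sending each $\hat x_i$ to its variation lies in $\mathfrak{so}(2,1)$. Subtracting this infinitesimal isometry, we may assume that the $\hat x_i$ are stationary; then so are $w$, $o$ and $\nu^\perp$. For the same reason the variation of $\hat y_i$ is $\xi\hat y_i$ with $\xi\in\mathfrak{so}(2,1)$. As $w=\hat B_1\hat y_1-\hat B_2\hat y_2+\hat B_3\hat y_3$ with stationary coefficients, $\xi w=\dot w=0$. So $\xi$ is an infinitesimal rotation about $o$, and its angular speed is $-\dot\vartheta=0$. The tangent vector is zero.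

Hence $k\ge\dim\mathcal W=6$, and $N$ is an open subset of $M$ contained in $C$. \qed

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}}\label{sec:end}

Call a class in $M$ \emph{good} if its set $\mathcal T$ contains an irrational number, and \emph{bad} otherwise. By Theorem~\ref{thm:A} and Proposition~\ref{prop:conn}, a bad class is collinear or lies in the $\mathcal B$-orbit of some $[(a,a,b,b,c,c)]$. So the bad classes lie in the union $Z\subset M$ of the following countably many smooth images of manifolds of dimension at most $4$: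
\begin{itemize}
\item the sextuples on a fixed line with coordinates $\sigma_1=0$ and $\sum(-1)^i\sigma_i=0$, not all zero (dimension $4$; the linear equation expresses $\Pi(X)=\Pi(Y)$, by the discussion before \eqref{eq:collinear});
\item for each $\beta$ in the countable group $\mathcal B$, the images under $\beta$ of the sextuples $(a,a,b,b,c,c)$ with $a$ fixed, $b$ on a fixed line through $a$, $c$ arbitrary, not all equal (dimension $3$).
\end{itemize}

\begin{lemma}\label{lem:Z}
$M\setminus Z$ is dense in $M$ and path connected.
\end{lemma}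

\begin{proof}
A smooth image of a manifold of dimension less than $6$ has measure zero in a $6$-manifold, so $Z$ has measure zero and its complement is dense. Let $B\subset M$ be an open set identified by a chart with a ball of $\mathbb R^6$, and let $p,q\in B\setminus Z$. If the segment $[p,r]$ meets $Z$, then $r\in\{p+s(z-p):z\in Z\cap B,\ s\ge1\}$, a countable union of smooth images of manifolds of dimension at most $5$, hence of measure zero. The same holds for $q$, so for almost every $r\in B$ the broken segment from $p$ to $r$ to $q$ avoids $Z$. Since $M$ is connected, two points of $M\setminus Z$ are joined by a finite chain of such balls in which consecutive ones intersect, and each intersection contains a point outside $Z$.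
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\rho$ is non-elementary, $[\rho]\in M$; since it is also non-discrete, $[\rho]$ is good by Theorem~\ref{thm:A}. By Theorem~\ref{thm:B}, the interior $U$ of its orbit closure $C\subset M$ is not empty. The set $\partial U=\overline U\setminus U$ is closed, $\mathcal B$-invariant, and has empty interior. If it contained a good class, it would contain the orbit closure of that class, which has nonempty interior by Theorem~\ref{thm:B}. So $\partial U\subset Z$, and $M\setminus Z$ is covered by the disjoint open sets $U$ and $M\setminus\overline U$. By Lemma~\ref{lem:Z}, $M\setminus Z$ is connected and meets $U$, so $M\setminus Z\subset U\subset C$, and $C=M$ by density. Finally $M$ is dense in $\mathcal X_0$.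
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
If $\rho$ is elementary, its orbit consists of collinear classes, so $\mathcal T=\{0\}$ and the orbit is not dense, since the continuous function $|t|$ maps $\mathcal X_0$ onto $[0,\infty)$. Let $\rho$ be non-elementary. Condition (3) says that $\mathcal T$ contains no irrational number. We have (1)$\Rightarrow$(2) by Theorem~\ref{thm:main}; (2)$\Rightarrow$(3) because a discrete group contains no elliptic element of infinite order; (3)$\Rightarrow$(4) by Theorem~\ref{thm:A}; and (4)$\Rightarrow$(2) by Proposition~\ref{prop:discrete}. If (3) holds, $\mathcal T\cap(0,1)$ is finite by Lemma~\ref{lem:finite}, so $\mathcal T$ is not dense in $[0,\infty)$ and (1) holds. This proves the equivalences and the first assertion. The last assertion is Proposition~\ref{prop:small}.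
\end{proof}

\begin{thebibliography}{1}

\bibitem{MW}
Julien March\'e and Maxime Wolff,
\emph{Six-point configurations in the hyperbolic plane and ergodicity of the mapping class group},
arXiv:1509.02290 (2015).

\end{thebibliography}
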